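
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Cycles of small dimension on the Fano variety of lines of a cubic hypersurface}


\begin{abstract}
Let $X\subset\mathbb P^{n+1}$ be a smooth complex cubic hypersurface and let $F\subset G=G(1,\mathbb P^{n+1})$ be its Fano variety of lines. We prove a conjecture of Debarre and Manivel: if $(\ell+4)(\ell+3)/2\le n+1$, then push-forward $A_\ell(F)\to A_\ell(G)$ on rational Chow groups of $\ell$-dimensional cycles is an isomorphism. We obtain this in the larger range $n\ge(\ell^2+16\ell+27)/6$. For $0\le\ell\le n-3$ we show that the statement for $F$ is equivalent to the statement that, for every $j\le\ell+1$, the rational Chow group of $j$-dimensional cycles on $X$ is spanned by a power of the hyperplane class; it forces $n\ge3\ell+5$,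 and for $\ell\le3$ this condition is also sufficient.
\end{abstract}

\section{Introduction}

\subsection*{The question and the results}

Let $X\subset\mathbb P^{n+1}$ be a smooth complex cubic hypersurface of dimension $n$. The lines contained in $X$ form a closed subvariety $F=F(X)$ of the Grassmannian $G=G(1,\mathbb P^{n+1})$ of lines in $\mathbb P^{n+1}$; write $i:F\hookrightarrow G$ for the inclusion. For a variety $Y$ let $A_\ell(Y)=CH_\ell(Y)\otimes\mathbb Q$ be the Chow group of $\ell$-dimensional cycles with rational coefficients, and for $Y$ smooth and projective let $A^{hom}_\ell(Y)\subset A_\ell(Y)$ be the kernel of the cycle class map to $H^*(Y,\mathbb Q)$. Throughout, $\ell\in\mathbb N$, and $0\in\mathbb N$.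

The Chow groups of $G$ are as simple as possible: they are spanned by Schubert classes, and $A_*^{hom}(G)=0$. How much of this does $F$ inherit? The following conjecture of Debarre and Manivel is stated in \cite{L}; they proved it for $\ell\le1$.

\begin{conjecture}[Debarre--Manivel]\label{conj}
Assume that $\ell\in\mathbb N$ satisfies $(\ell+4)(\ell+3)/2\le n+1$. Then the inclusion $F\subset G$ induces an isomorphism $A_\ell(F)\cong A_\ell(G)$. In particular $A_\ell^{hom}(F)=0$.
\end{conjecture}

The isomorphism is to be given by the push-forward $i_*$. We prove the conjecture for all $\ell$, without using the known cases.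

\begin{theorem}\label{thm:main}
If $n\ge(\ell^2+16\ell+27)/6$, then $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism, and $A_\ell^{hom}(F)=0$.
\end{theorem}

\begin{corollary}\label{cor:conj}
Conjecture~\ref{conj} is true for all $\ell$ and $n$ with $(\ell+4)(\ell+3)/2\le n+1$.
\end{corollary}

\begin{proof}
The hypothesis says $n\ge(\ell^2+7\ell+10)/2=(3\ell^2+21\ell+30)/6$, and $(3\ell^2+21\ell+30)-(\ell^2+16\ell+27)=2\ell^2+5\ell+3>0$. So Theorem~\ref{thm:main} applies.
\end{proof}

Behind Theorem~\ref{thm:main} is a comparison between $F$ and $X$. Let $H\in A^1(X)$ be the hyperplane class. We write ``$A_j(X)=\mathbb Q$'' as an abbreviation for $A_j(X)=\mathbb Q\cdot H^{n-j}$.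

\begin{theorem}\label{thm:equiv}
Let $n\ge3$ and $0\le\ell\le n-3$. Then $i_*:A_\ell(F)\to A_\ell(G)$ is surjective, and the following are equivalent:
\begin{enumerate}
\item[(i)] $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism;
\item[(ii)] $A_\ell^{hom}(F)=0$;
\item[(iii)] $A_j^{hom}(X)=0$ for all $j\le\ell+1$;
\item[(iv)] $A_j(X)=\mathbb Q$ for all $0\le j\le\ell+1$.
\end{enumerate}
They imply $n\ge3\ell+5$.
\end{theorem}

\begin{corollary}\label{cor:sharp}
For $\ell\in\{0,1,2,3\}$ and $n\ge\ell+3$, the map $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism if and only if $A_\ell^{hom}(F)=0$, and if and only if $n\ge3\ell+5$.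
\end{corollary}

\subsection*{What to expect}

Take $\ell=0$. The question is whether all points of $F$ have the same class in $A_0(F)$. The variety $F$ is the zero locus in $G$ of a section of a rank-$4$ bundle with first Chern class $6g$, where $g$ is the Pl\"ucker class, and $K_G=-(n+2)g$; so $K_F=(4-n)\,g|_F$. For $n=3,4$ there are nonzero holomorphic forms of top degree, an obstruction; for $n\ge5$ the variety $F$ has ample anticanonical bundle, and one hopes for a positive answer. This agrees with $n\ge3\ell+5$.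

For general $\ell$ the expected answer can be read off from $X$. A family of lines of dimension $\ell$ sweeps out a cycle of dimension $\ell+1$ on $X$, and conversely a cycle on $X$ gives a cycle of lines meeting it. So the cycles on $X$ that should matter are those of dimension at most $\ell+1$. The obstruction to $A_j(X)=\mathbb Q$ for $j\le\ell+1$ is Hodge-theoretic: it forces the primitive Hodge numbers $h^{n-t,t}$ of $X$ with $t\le\ell+1$ to vanish, which for a cubic means $n\ge3(\ell+1)+2$. Theorem~\ref{thm:equiv} confirms this picture. It leaves open whether the necessary condition $n\ge3\ell+5$ is sufficient.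

\subsection*{The method}

The proof has two independent parts.

\emph{From $X$ to $F$} (Sections~\ref{sec:twolines}--\ref{sec:surj}). A line $L\subset X$ is remembered by the surface $L\times L$ in $X\times X$, or better in the blow-up $W$ of $X\times X$ along the diagonal, where the surfaces $L\times L$ of distinct lines are disjoint. Their union $D\subset W$ is smooth of codimension $2$ with an explicit normal bundle. This lets us recover a cycle on $F$ from the class it induces on $W$, and that class can be computed from the Chow groups of $X$. Section~\ref{sec:twolines} carries this out by hand for $\ell=0$.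

\emph{Cycles on $X$} (Section~\ref{sec:fat}). We show $A_j(X)=\mathbb Q$ for small $j$ by finding, through every point of $X$, a linear subspace $\Lambda\subset X$ contained in a linear space of one dimension more that either cuts $X$ in exactly $3\Lambda$ or lies in $X$. Then $[\Lambda]$ is a multiple of a power of $H$.

Section~\ref{sec:proof} combines the two parts, and Section~\ref{sec:converse} goes back from $F$ to $X$.

\section{Conventions}\label{sec:conv}

All Chow groups have $\mathbb Q$-coefficients, and $A_j=0$ for $j<0$. If $\phi:Y\to Y'$ is a morphism of smooth varieties, $\phi^*:A^*(Y')\to A^*(Y)$ is the pull-back. $\mathbb P(N)$ is the bundle of lines in the fibers of $N$, and $\mathcal O(-1)$ is its tautological line subbundle; a line bundle with first Chern class $h$ is often written $\mathcal O(h)$. We use the following standard facts; see \cite{F}.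

\emph{Push-forward.} If $Y\to Y'$ is proper and surjective, then $A_*(Y)\to A_*(Y')$ is surjective, since every subvariety of $Y'$ is dominated, generically finitely, by a subvariety of $Y$.

\emph{Self-intersection.} For a closed embedding $\delta:D\hookrightarrow W$ of smooth varieties, of codimension $e$ with normal bundle $N$, one has $\delta^*\delta_*\alpha=c_e(N)\cap\alpha$.

\emph{Projective bundles} \cite[Thm.~3.3]{F}. Let $r:\mathbb P(N)\to Y$ with $Y$ arbitrary (possibly singular or reducible), $\mathrm{rk}\,N=e$ and $\zeta=c_1(\mathcal O(1))$. Every class in $A_m(\mathbb P(N))$ is a sum of classes $\zeta^\sigma r^*\alpha$ with $0\le\sigma\le e-1$ and $\alpha\in A_{m-e+1+\sigma}(Y)$. Moreover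
\[
r_*(\zeta^{e-1+\tau}r^*\alpha)=s_\tau(N)\cap\alpha ,
\]
where $s_\tau(N)$ is the Segre class; $s_0=1$ and $s_\tau=0$ for $\tau<0$.

\emph{Blow-ups} \cite[Prop.~6.7(a),(e)]{F}. Let $b:W\to Y$ be the blow-up of a smooth variety along a smooth subvariety $\Delta:X\hookrightarrow Y$ of codimension $e$ with normal bundle $N$, let $\iota:E=\mathbb P(N)\to W$ be the exceptional divisor, $r:E\to X$ the projection, and $\zeta=c_1(\mathcal O_E(1))=-[E]|_E$. Every class on $W$ has the form $b^*y'+\iota_*\varepsilon$, one has $b_*b^*=\mathrm{id}$, and the \emph{key formula} holds: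
\[
b^*\Delta_*\alpha=\iota_*\big(c_{e-1}(r^*N/\mathcal O_E(-1))\cap r^*\alpha\big).
\]

\emph{Correspondences.} For $Y,Y'$ smooth projective, $\gamma\in A_*(Y\times Y')$ acts by $\gamma_*z=pr_{2*}(\gamma\cdot pr_1^*z)$, on Chow groups and on cohomology, compatibly with composition. For example $(\alpha\times\beta)_*z=\deg(\alpha z)\,\beta$ and $\gamma\circ(\alpha\times\beta)=\alpha\times\gamma_*\beta$. If $\Gamma=(v\times\mathrm{id})_*\tilde\Gamma$ with $v:\tilde Y\to Y$ a morphism of smooth projective varieties and $\tilde\Gamma\in A_*(\tilde Y\times Y')$, then $\Gamma_*=\tilde\Gamma_*v^*$. Two correspondences $\gamma,\gamma'\in A_*(X\times X)$ have a product $\gamma\times\gamma'$, which acts on $A_*(X\times X)$, again compatibly with composition. By the projection formula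
\begin{equation}\label{eq:partial}
\big((\alpha\times\beta)\times\gamma\big)_*y=\beta\times\gamma_*\big(pr_{2*}(y\cdot pr_1^*\alpha)\big).
\end{equation}

\emph{The cubic and its lines.} From now on $n\ge3$, $V=\mathbb C^{n+2}$, $\mathbb P=\mathbb P(V)$, and $X=\{f=0\}\subset\mathbb P$ is a smooth cubic. We view $G$ as $G(2,V)$, with tautological rank-$2$ bundle $S\subset V\otimes\mathcal O_G$, and put $g=c_1(S^*)$, $c=c_2(S^*)$. The form $f$ defines a section $s$ of $\mathrm{Sym}^3S^*$ whose value at $L$ is $f|_L$, and $F$ is the zero scheme of $s$.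

\begin{lemma}\label{lem:F}
$F$ is smooth of pure dimension $2n-4$.
\end{lemma}

\begin{proof}
Let $L\in F$. As $X$ is smooth, there is an exact sequence
\[
0\to N_{L/X}\to N_{L/\mathbb P}=\mathcal O_L(1)^n\xrightarrow{\,df\,}\mathcal O_L(3)\to0 .
\]
Write $N_{L/X}=\bigoplus_{i=1}^{n-1}\mathcal O(a_i)$. Then $a_i\le1$ and $\sum a_i=n-3$, so each $a_i\ge n-3-(n-2)=-1$. Hence $h^1(N_{L/X})=0$ and $h^0(N_{L/X})=\chi(N_{L/X})=(n-3)+(n-1)=2n-4$. The Zariski tangent space of $F$ at $L$ is the kernel of $H^0(N_{L/\mathbb P})\to H^0(\mathcal O_L(3))$, which is $H^0(N_{L/X})$. Since every component of $F$ has dimension at least $\dim G-4=2n-4$, the claim follows.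
\end{proof}

\section{The smallest case: two lines}\label{sec:twolines}

Suppose $A_0(X)=A_1(X)=\mathbb Q$, and let $L,L'\subset X$ be two lines. We show by hand that $[L]=[L']$ in $A_0(F)$. This already contains the mechanism of the general proof.

Let $b:W\to X\times X$ be the blow-up of the diagonal, with exceptional divisor $\iota:E=\mathbb P(T_X)\to W$. The diagonal of $L\times L$ is a Cartier divisor in $L\times L$, so $L\times L$ lifts isomorphically to a surface $S_L\subset W$, and $E\cap S_L$ is its diagonal. Two facts will be proved in Section~\ref{sec:W}. First, there is a smooth closed subvariety $\delta:D\hookrightarrow W$ of codimension $2$ with a smooth morphism $\varpi:D\to F$ whose fibers are the surfaces $S_L$. Second, the fiber of $N_{D/W}$ at $(x,y)\in S_L$ is the space of cubic forms on $L$ vanishing on the divisor $x+y$, so that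
\[
N_{D/W}|_{S_L}\cong\mathcal O(-1,-1)^{\oplus2}.
\]

Put $w=[S_L]-[S_{L'}]\in A_2(W)$.

\emph{Step 1: $b_*w=0$.} Since $A_1(X)=\mathbb Q$ and both lines have degree $1$, $[L]=[L']$ in $A_1(X)$. So $b_*w=L\times L-L'\times L'=L\times(L-L')+(L-L')\times L'=0$.

\emph{Step 2: $w=0$.} The classes in $A_2(W)$ killed by $b_*$ come from $E$; more precisely (we give this argument in general in Section~\ref{sec:inj})
\[
w=\iota_*\big(\zeta^{n-2}r^*y_1+\zeta^{n-3}r^*y_2\big),\qquad y_1=a_1H^{n-1}\in A_1(X),\quad y_2=a_2H^n\in A_0(X).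
\]
The two numbers $a_1,a_2$ are detected by intersection numbers. Let $h_x$ be the pull-back of $H$ from the first factor. On $S_L$ we have $\deg(E\cdot h_x)=1$ and $\deg(E^2)=2$ (the self-intersection of the diagonal of $\mathbb P^1\times\mathbb P^1$), and the same on $S_{L'}$. So $w\cdot E\cdot h_x$ and $w\cdot E^2$ have degree $0$. As $E|_E=-\zeta$, and $Hy_2=0$, the first number is $-\deg(Hy_1)=-3a_1$. So $a_1=0$, and then the second number is $\deg y_2=3a_2$. Thus $w=0$.

\emph{Step 3: back to $F$.} By the self-intersection formula, $\varpi_*\delta^*[S_L]=\deg c_2(\mathcal O(-1,-1)^{\oplus2})\,[L]=2[L]$. Hence $0=\varpi_*\delta^*w=2[L]-2[L']$.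

\medskip
For $\ell\ge1$ the surfaces $S_L$ move in a family over an $\ell$-dimensional cycle $\phi$ on $F$, and $w$ is replaced by the class $\Phi(\phi)\in A_{\ell+2}(W)$ of the total space. Steps~2 and~3 survive almost unchanged; the test numbers now vanish because $i_*\phi=0$ in $A_\ell(G)$. Step~1 does not survive, because $b_*\Phi(\phi)$ is no longer a combination of products. Section~\ref{sec:diag} supplies the substitute, a K\"unneth-type statement for $A_m(X\times X)$.

\section{Pairs of points on a line}\label{sec:W}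

We now realize $W$ and $D$ as zero loci of sections of vector bundles, so that their classes and normal bundles are visible.

\subsection*{The ambient space}

Let $\mathbb P(S)=\{(x,L):x\in L\}$ and $h=c_1(\mathcal O(1))$; it is the pull-back of the hyperplane class under $(x,L)\mapsto x$. The sequence $0\to\mathcal O(-1)\to S\to S/\mathcal O(-1)\to0$ gives
\begin{equation}\label{eq:h}
c_1(S/\mathcal O(-1))=h-g,\qquad h^2-gh+c=0 .
\end{equation}
Sending $(x,L)$ to the line $T_xL\subset T_x\mathbb P$ identifies $\mathbb P(S)$ with $\mathbb P(T_{\mathbb P})$.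

Let $Z=\mathbb P(S)\times_G\mathbb P(S)=\{(x,y,L):x,y\in L\}$, smooth of dimension $2n+2$. Subscripts $x,y$ indicate pull-back from the two factors. Let $E_Z=\{x=y\}\cong\mathbb P(S)$. It is the zero scheme of $\mathcal O_x(-1)\to S/\mathcal O_y(-1)$, hence a Cartier divisor with
\begin{equation}\label{eq:E}
[E_Z]=h_x+h_y-g .
\end{equation}

\begin{lemma}\label{lem:Z}
The morphism $Z\to\mathbb P\times\mathbb P$ is the blow-up of the diagonal $\Delta_{\mathbb P}$, with exceptional divisor $E_Z$.
\end{lemma}

\begin{proof}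
$\Delta_{\mathbb P}$ is the zero scheme of $\mathcal O_x(-1)\to V/\mathcal O_y(-1)$. On $Z$ this map factors through the subbundle $S/\mathcal O_y(-1)$, so the scheme-theoretic preimage of $\Delta_{\mathbb P}$ is the Cartier divisor $E_Z$. The universal property gives a proper morphism $Z\to\mathrm{Bl}_{\Delta_{\mathbb P}}(\mathbb P\times\mathbb P)$, under which the exceptional divisor pulls back to $E_Z$. Off the exceptional divisors it is an isomorphism, since there $L=\overline{xy}$. Over $(x,x)$ it is a morphism from $\{L\ni x\}=\mathbb P^n$ to $\mathbb P(T_x\mathbb P)=\mathbb P^n$ that pulls $\mathcal O(1)$ back to $\mathcal O(-E_Z)|_{\mathbb P^n}=\mathcal O(g)|_{\mathbb P^n}=\mathcal O(1)$, because $h_x,h_y$ restrict to $0$. Such a morphism is given by $n+1$ linear forms without common zero, so it is an isomorphism. Thus $Z\to\mathrm{Bl}_{\Delta_{\mathbb P}}(\mathbb P\times\mathbb P)$ is bijective and birational onto a smooth variety, hence an isomorphism by Zariski's main theorem in characteristic $0$.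
\end{proof}

\subsection*{The blow-up $W$ of $X\times X$}

To say that $x,y\in X$ without losing information on the diagonal, we ask that $f|_L$ vanish on the length-$2$ scheme $x+y\subset L$. Let $M_x=\ker(S^*\to\mathcal O(h_x))$ be the line bundle of linear forms on $L$ vanishing at $x$; then $M_x=(S/\mathcal O_x(-1))^*$ and $c_1(M_x)=g-h_x$. Define $M_y$ likewise. Multiplication embeds
\[
K:=M_x\otimes M_y\otimes S^*\subset\mathrm{Sym}^3S^*
\]
as the subbundle of cubic forms on $L$ vanishing on $x+y$. Let $J=\mathrm{Sym}^3S^*/K$, of rank $2$, let $\bar s\in\Gamma(J)$ be the image of $s$, and let $W\subset Z$ be the zero scheme of $\bar s$.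

\begin{lemma}\label{lem:W}
$W$ is smooth and irreducible of dimension $2n$. Moreover $W=\mathrm{Bl}_\Delta(X\times X)$, with exceptional divisor $E=E_Z\cap W=\mathbb P(T_X)$ (scheme-theoretically).
\end{lemma}

\begin{proof}
Off $E_Z$, evaluation at $x$ and $y$ identifies $J$ with $\mathcal O(3h_x)\oplus\mathcal O(3h_y)$ and $\bar s$ with $(f(x),f(y))$. So $W\setminus E_Z=(X\times X)\setminus\Delta$ as schemes.

On $E_Z=\mathbb P(S)$ we have $M_x=M_y=:M$ and $h_x=h_y=h$. The filtration $M^2\otimes S^*\subset M\otimes\mathrm{Sym}^2S^*\subset\mathrm{Sym}^3S^*$ gives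
\[
0\to M(2h)\to J|_{E_Z}\to\mathcal O(3h)\to0 .
\]
The image of $\bar s$ in $\mathcal O(3h)$ is $f(x)$, with zero scheme $\mathbb P(T_{\mathbb P}|_X)$. On this zero scheme $\bar s$ becomes a section of
\[
M(2h)=\mathrm{Hom}\big(\mathcal O(-1)^*\otimes S/\mathcal O(-1),\,\mathcal O(3h)\big).
\]
Here $\mathcal O(-1)^*\otimes S/\mathcal O(-1)$ has fiber $T_xL$; it is the tautological line subbundle of $T_{\mathbb P}$. If $L$ is spanned by $x$ and $u$, then $f(ax+a'u)=a^3f(x)+a^2a'\,df_x(u)+\cdots$ with the omitted terms in $M^2\otimes S^*$, so $\bar s$ is the restriction to this line subbundle of $df:T_{\mathbb P}|_X\to\mathcal O_X(3)$. Since $X$ is smooth, $df$ is surjective with kernel $T_X$, and the zero scheme is $\mathbb P(T_X)$. So $W\cap E_Z=\mathbb P(T_X)$, which is smooth and irreducible of dimension $2n-1$.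

Every component of $W$ has dimension at least $2n$, so none lies in $E_Z$. Since $W\setminus E_Z$ is irreducible of dimension $2n$, so is $W$. At a point of $W\cap E_Z$ the local ring of $W$ has dimension $2n$ and becomes regular of dimension $2n-1$ modulo the local equation of $E_Z$; hence its maximal ideal is generated by $2n$ elements and it is regular. So $W$ is smooth and integral. It is the closure of $(X\times X)\setminus\Delta$ in $Z$, that is, by Lemma~\ref{lem:Z}, the strict transform of $X\times X$. This is the blow-up of $X\times X$ along the scheme $\Delta_{\mathbb P}\cap(X\times X)=\Delta_X$, with exceptional divisor $E_Z\cap W$.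
\end{proof}

Write $b:W\to X\times X$, $\kappa:W\hookrightarrow Z$, $\iota:E\to W$, $r:E\to X$, and $\zeta=c_1(\mathcal O_E(1))=-[E]|_E$. We have $\kappa^*[E_Z]=[E]$. We write $g,c,h_x,h_y$ also for the pull-backs to $W$; in particular $h_x=b^*pr_1^*H$ and $h_y=b^*pr_2^*H$.

\subsection*{The locus $D$ of pairs on lines in $X$}

Let $P=\mathbb P(S)|_F$, with projections $p:P\to F$ and $q:P\to X$, and let
\[
D=P\times_FP=Z\times_GF,\qquad\varpi:D\to F .
\]
On $W$ we have $\bar s=0$, so $s$ lies in $\Gamma(K|_W)$. Since $s=0$ implies $\bar s=0$, the zero scheme of $s$ on $W$ is its zero scheme on $Z$, which is $D$. Let $\delta:D\hookrightarrow W$ be the inclusion. By Lemma~\ref{lem:F}, $D$ is smooth of dimension $2n-2=\dim W-\mathrm{rk}\,K$. Hence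
\begin{equation}\label{eq:D}
N_{D/W}=K|_D,\qquad[D]=c_2(K)\cap[W],\qquad c_2(K)=a^2+ag+c,\quad a=2g-h_x-h_y ,
\end{equation}
since $a=c_1(M_x\otimes M_y)$. The fiber of $\varpi$ over $L$ maps isomorphically to $L\times L\subset X\times X$ under $b$, so it is the lift $S_L$ of Section~\ref{sec:twolines}. On it the bundle $S$ is trivial and $K=\mathcal O(-1,-1)^{\oplus2}$, as announced there.

The map that replaces $[L]\mapsto[S_L]$ is
\[
\Phi=\delta_*\varpi^*:A_\ell(F)\to A_{\ell+2}(W).
\]

\begin{lemma}\label{lem:Phi}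
Let $\phi\in A_\ell(F)$.
\begin{enumerate}
\item[(a)] $\varpi_*\delta^*\Phi(\phi)=2\phi$.
\item[(b)] $pr_{1*}b_*\Phi(\phi)=pr_{2*}b_*\Phi(\phi)=0$ in $A_{\ell+2}(X)$.
\item[(c)] If $i_*\phi=0$, then $\deg(\Phi(\phi)\cdot\kappa^*u)=0$ for all $u\in A^{\ell+2}(Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By self-intersection and \eqref{eq:D}, the left side is $\varpi_*(c_2(K)\cap\varpi^*\phi)$. A class pulled back from one of the factors $P$ is pushed to $0$ by the corresponding $\mathbb P^1$-bundle $D\to P$. Every monomial of $a^2+ag+c$ in $g,c,h_x,h_y$ involves at most one of $h_x,h_y$, and so contributes $0$, except the term $2h_xh_y$ of $a^2$. Since $p_*h=1$, we have $\varpi_*(h_xh_y\varpi^*\phi)=\phi$.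

(b) The map $pr_1\circ b\circ\delta$ is the composite of the first projection $\mathrm{pr}:D\to P$ with $q$, and $\mathrm{pr}_*\varpi^*\phi=\mathrm{pr}_*\mathrm{pr}^*p^*\phi=0$. For $pr_2$ use the second projection.

(c) By flat base change along $Z\to G$, the class $\kappa_*\Phi(\phi)$ is the flat pull-back of $i_*\phi$ to $Z$, which is $0$. By the projection formula, $\deg(\Phi(\phi)\cdot\kappa^*u)=\deg(\kappa_*\Phi(\phi)\cdot u)=0$.
\end{proof}

\section{Decomposition of the diagonal}\label{sec:diag}

We need to know that a class in $A_m(X\times X)$ with small $m$ is governed by its components involving powers of $H$. To this end we split off from $\Delta_X$ the part made of powers of $H$, and show that the remaining part $\pi$ factors through a variety of small dimension if the small Chow groups of $X$ are trivial. Put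
\[
e_j=\tfrac13H^j\times H^{n-j}\quad(0\le j\le n),\qquad\pi=\Delta_X-\sum_{j=0}^ne_j .
\]
Then $e_{j*}z=\frac13\deg(zH^j)H^{n-j}$. As $\deg H^n=3$, the $e_j$ and $\pi$ are mutually orthogonal idempotents with sum $\Delta_X$, and $\pi_*H^{n-j}=0$. In particular, $A_j(X)=\mathbb Q$ implies $\pi_*A_j(X)=0$. On $H^n(X)$, $\pi_*$ is the projection onto the primitive cohomology $H^n_{prim}(X)$: for $n$ odd it is the identity, and for $n$ even it splits off the class $H^{n/2}$.

\begin{lemma}\label{lem:field}
Let $k\subset k'$ be fields of characteristic $0$ and $Y$ a variety over $k$. Then $A_*(Y)\to A_*(Y_{k'})$ is injective.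
\end{lemma}

\begin{proof}
A cycle class $z$ killed over $k'$ is killed over a finitely generated subextension, hence $z\times[T]=0$ on $Y\times T$ for some smooth $k$-variety $T$. Restrict to a closed point of $T$ with residue field $k''$: $z$ is killed over $k''$. Push-forward from $Y_{k''}$ to $Y$ gives $[k'':k]\,z=0$.
\end{proof}

\begin{lemma}\label{lem:diag}
Assume $A_j(X)=\mathbb Q$ for all $0\le j\le d$, where $0\le d<n$. Then there are a smooth projective $\tilde Y$ of pure dimension $n-d-1$, a morphism $v:\tilde Y\to X$ and $\tilde\Gamma\in A_n(\tilde Y\times X)$ such that, with $\Gamma=(v\times\mathrm{id})_*\tilde\Gamma$,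
\[
\pi=\pi\circ\Gamma\circ\pi .
\]
Consequently $(\pi\times\pi)_*A_m(X\times X)=0$ for $m<2d+2$, and $H^{n-t,t}_{prim}(X)=0$ for $0\le t\le d$.
\end{lemma}

\begin{proof}
\emph{Decomposition.} Let $k_0\subset\mathbb C$ be a countable algebraically closed field over which $X$ is defined. We claim that for $0\le\nu\le d+1$, over $k_0$,
\[
\Delta_X=\sum_{j<\nu}\alpha_j\times H^{n-j}+\Gamma_\nu ,
\]
with $\alpha_j\in A_{n-j}(X)$, and $\Gamma_\nu$ an $n$-cycle supported on $Y_\nu\times X$ for some closed reduced $Y_\nu\subset X$ of pure dimension $n-\nu$. For $\nu=0$ take $Y_0=X$, $\Gamma_0=\Delta_X$.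

Suppose this holds for some $\nu\le d$. Let $Y'$ be a component of $Y_\nu$ with generic point $\eta$. The restriction of $\Gamma_\nu$ to $X_{k_0(\eta)}$ is a $\nu$-cycle. Since $k_0(\eta)$ is finitely generated over the countable field $k_0$, there is a $k_0$-embedding $k_0(\eta)\subset\mathbb C$, and base change along it turns $X_{k_0(\eta)}$ into the complex cubic $X$. By hypothesis the $\nu$-cycle becomes $a_{Y'}H^{n-\nu}$ with $a_{Y'}\in\mathbb Q$; by Lemma~\ref{lem:field} this equality holds over $k_0(\eta)$. Put $\alpha_\nu=\sum_{Y'}a_{Y'}[Y']$. As a class on $Y_\nu\times X$, $\Gamma_\nu-\alpha_\nu\times H^{n-\nu}$ vanishes over the generic points of $Y_\nu$, hence over a dense open subset. By the localization sequence it is rationally equivalent to a cycle supported on $Y_{\nu+1}\times X$ for some closed $Y_{\nu+1}\subset Y_\nu$ with $\dim Y_{\nu+1}<n-\nu$; enlarge $Y_{\nu+1}$ inside $X$ to be of pure dimension $n-\nu-1$, which is $\ge0$ since $\nu\le d<n$. This proves the claim.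

Take $\nu=d+1$ and pass to $\mathbb C$. Let $\tilde Y$ be a resolution of the disjoint union of the components of $Y_{d+1}$, with its map $v$ to $X$, and lift $\Gamma_{d+1}$ to $\tilde\Gamma\in A_n(\tilde Y\times X)$, so that $\Gamma=\Gamma_{d+1}$. As $\pi\circ(\alpha\times H^{n-j})=\alpha\times\pi_*H^{n-j}=0$, we get $\pi=\pi\circ\Delta_X\circ\pi=\pi\circ\Gamma\circ\pi$.

\emph{Consequences.} We have $(\Gamma\times\Gamma)_*=(\tilde\Gamma\times\tilde\Gamma)_*(v\times v)^*$, and $(v\times v)^*$ maps $A_m(X\times X)=A^{2n-m}(X\times X)$ to $A^{2n-m}(\tilde Y\times\tilde Y)=A_{m-2d-2}(\tilde Y\times\tilde Y)$, which is $0$ for $m<2d+2$. So $(\pi\times\pi)_*=\big((\pi\circ\Gamma\circ\pi)\times(\pi\circ\Gamma\circ\pi)\big)_*$ vanishes on $A_m(X\times X)$. On cohomology $\pi_*=\pi_*\tilde\Gamma_*v^*\pi_*$, where $v^*:H^n(X)\to H^n(\tilde Y)$ and $\tilde\Gamma_*:H^n(\tilde Y)\to H^n(X)$ preserve Hodge types. Since $H^{n-t,t}(\tilde Y)=0$ if $n-t>\dim\tilde Y=n-d-1$, the map $\pi_*$ kills $H^{n-t,t}(X)$ for $t\le d$. As $\pi_*$ is the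 identity on $H^n_{prim}(X)$, the last claim follows.
\end{proof}

It is essential to use the decomposition on both factors. Used on one factor only, it gives vanishing for $m<d+1$, and below we need it for $d=\ell+1$, $m=\ell+2$.

\section{From $X$ to $F$: injectivity}\label{sec:inj}

\begin{proposition}\label{prop:inj}
Let $0\le\ell\le n-3$ and $A_j(X)=\mathbb Q$ for all $0\le j\le\ell+1$. Then $i_*:A_\ell(F)\to A_\ell(G)$ is injective.
\end{proposition}

\begin{proof}
Let $i_*\phi=0$. Put $m=\ell+2\le n-1$, $w=\Phi(\phi)\in A_m(W)$ and $y=b_*w\in A_m(X\times X)$. As in Section~\ref{sec:twolines} we show $y=0$, then $w=0$, then $\phi=0$.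

\emph{Step 1: $y=0$.} Decompose $\Delta_X=\pi+\sum_ie_i$ on both factors:
\[
y=(\pi\times\pi)_*y+\sum_{i,j}(e_i\times e_j)_*y+\sum_i(e_i\times\pi)_*y+\sum_j(\pi\times e_j)_*y .
\]
\begin{itemize}
\item $(\pi\times\pi)_*y=0$ by Lemma~\ref{lem:diag} with $d=\ell+1$, since $m=\ell+2<2\ell+4$.
\item $(e_i\times e_j)_*y$ is a multiple of $H^{n-i}\times H^{n-j}$ with coefficient proportional to $\deg(y\cdot(H^i\times H^j))=\deg(w\cdot\kappa^*(h_x^ih_y^j))$. This is $0$ by Lemma~\ref{lem:Phi}(c) if $i+j=m$, and for dimension reasons otherwise.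
\item By \eqref{eq:partial}, $(e_i\times\pi)_*y=\frac13H^{n-i}\times\pi_*\big(pr_{2*}(y\cdot pr_1^*H^i)\big)$, and the last factor lies in $\pi_*A_{m-i}(X)$. For $i\ge1$ we have $m-i\le\ell+1$, so it is $0$ by hypothesis. For $i=0$ it lies in $\pi_*A_{\ell+2}(X)$, about which we know nothing; but $pr_{2*}y=0$ by Lemma~\ref{lem:Phi}(b).
\item $(\pi\times e_j)_*y=0$ in the same way, with the factors exchanged.
\end{itemize}

\emph{Step 2: $w=0$.} The normal bundle of the diagonal is $T_X$, of rank $n$. By the facts on blow-ups and projective bundles in Section~\ref{sec:conv},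
\[
w=b^*y'+\sum_{i=0}^{n-1}\iota_*(\zeta^{n-1-i}r^*y_i),\qquad y'\in A_m(X\times X),\quad y_i\in A_{m-i}(X).
\]
We first remove $y_0$, again because it lives in the uncontrolled group $A_{\ell+2}(X)$. From $c(r^*T_X/\mathcal O_E(-1))=r^*c(T_X)\cdot(1-\zeta)^{-1}$ the key formula reads
\[
b^*\Delta_*y_0=\iota_*(\zeta^{n-1}r^*y_0)+\sum_{i=1}^{n-1}\iota_*\big(\zeta^{n-1-i}r^*(c_i(T_X)\cap y_0)\big).
\]
So, changing $y'$ and the $y_i$ with $i\ge1$, we may assume $y_0=0$. For $i\ge1$ we have $b_*\iota_*(\zeta^{n-1-i}r^*y_i)=\Delta_*r_*(\zeta^{n-1-i}r^*y_i)=0$. Hence $y'=b_*w=y=0$ and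
\[
w=\sum_{i=1}^{n-1}\iota_*(\zeta^{n-1-i}r^*y_i).
\]
Now $m-i\le\ell+1$ for $i\ge1$, so $y_i=a_iH^{n-m+i}$ with $a_i\in\mathbb Q$ for $1\le i\le m$, and $y_i=0$ for $i>m$.

For $1\le\sigma\le m$ apply Lemma~\ref{lem:Phi}(c) to $u=[E_Z]^\sigma h_x^{m-\sigma}$. As $[E]|_E=-\zeta$ and $h_x|_E=r^*H$,
\[
0=(-1)^\sigma\sum_i\deg_E\big(\zeta^{n-1-i+\sigma}r^*(H^{m-\sigma}y_i)\big)
=(-1)^\sigma\sum_{i\le\sigma}\deg\big(s_{\sigma-i}(T_X)\cap H^{m-\sigma}y_i\big).
\]
The term with $i=\sigma$ is $a_\sigma\deg H^n=3a_\sigma$; the others involve only $a_i$ with $i<\sigma$. By induction on $\sigma=1,\dots,m$ all $a_\sigma$ vanish, so $w=0$.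

\emph{Step 3: $\phi=0$.} By Lemma~\ref{lem:Phi}(a), $2\phi=\varpi_*\delta^*w=0$.
\end{proof}

\section{Surjectivity}\label{sec:surj}

Surjectivity needs no hypothesis on the Chow groups of $X$: cycles restricted from $G$ suffice.

\begin{proposition}\label{prop:surj}
For $0\le\ell\le n-3$ and every smooth cubic $X$, the map $i_*i^*:A_{\ell+4}(G)\to A_\ell(G)$ is surjective. Hence so is $i_*:A_\ell(F)\to A_\ell(G)$.
\end{proposition}

\begin{proof}
As $F$ has codimension $4$, $i_*i^*$ is multiplication by $c_4(\mathrm{Sym}^3S^*)$. With $\alpha_1,\alpha_2$ the Chern roots of $S^*$,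
\[
c_4(\mathrm{Sym}^3S^*)=3\alpha_1(2\alpha_1+\alpha_2)(\alpha_1+2\alpha_2)3\alpha_2=9c_2(2c_1^2+c_2),\qquad c_i=c_i(S^*).
\]
By Poincar\'e duality in $A^*(G)$, surjectivity of this multiplication onto $A_\ell(G)$ means injectivity on $A^\ell(G)$. Suppose $c_2(2c_1^2+c_2)\alpha=0$ with $\alpha\in A^\ell(G)$.

To remove the factor $c_2$, let $k:G'=G(2,n+1)\hookrightarrow G$ be the zero locus of the regular section of $S^*$ given by a nonzero linear form on $V$. Then $c_2\cdot u=k_*k^*u$ for all $u$, and $k_*$ is injective, since it maps distinct Schubert classes to distinct Schubert classes. So $(2c_1^2+c_2)k^*\alpha=0$ in $A^{\ell+2}(G')$. Recall that $A^*(G(2,N))$ is $\mathbb Q[c_1,c_2]$ (with $\deg c_i=i$) modulo an ideal generated in degrees $N-1$ and $N$. For $G'$ these degrees are $n$ and $n+1$, while $\ell+2\le n-1$: this is where $\ell\le n-3$ is used. Writing $\alpha$ as a homogeneous polynomial of degree $\ell$ in $c_1,c_2$, we get $(2c_1^2+c_2)\alpha=0$ in $\mathbb Q[c_1,c_2]$, so $\alpha=0$.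
\end{proof}

For $\ell=0$ this shows in particular that $F\ne\emptyset$.

\section{Cycles of small dimension on a cubic}\label{sec:fat}

\subsection*{Points and lines}

Why is $A_0(X)=\mathbb Q$? Through a point $x\in X$ look for a line $L\subset\mathbb P$ meeting $X$ only at $x$, with multiplicity $3$, or contained in $X$. In affine coordinates at $x$ write $f=f_1+f_2+f_3$ by degrees; we need a direction with $f_1=f_2=0$, that is, a point on a quadric in $\mathbb P^{n-1}$, which exists. If $L\not\subset X$, then $3[x]$ is the restriction to $X$ of $[L]\in A_1(\mathbb P)$, so $3[x]=H^n$. If $L\subset X$, then $[x]=H\cdot[L]$, and such classes are easy to control (see \eqref{eq:HA}).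

For $A_1(X)$ we replace $x$ by a line $\Lambda\ni x$ and $L$ by a plane containing $\Lambda$ and cutting $X$ in $3\Lambda$ or contained in $X$. The plane is spanned by $x$ and a $2$-dimensional space $U_2$ of directions with $f_1=0$; we need $f_2|_{U_2}=0$ ($3$ conditions) and $f_3|_{U_2}$ a multiple of a cube of a linear form ($2$ conditions on a binary cubic). The spaces $U_2$ form $G(2,n)$, of dimension $2(n-2)$, so we expect solutions if $2(n-2)\ge5$, that is $n\ge5$. For a $k$-dimensional $U_k$ the count is
\[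
\tfrac{k(k+1)}2+\tfrac{k(k+1)(k+2)}6-k\le k(n-k),\qquad\text{i.e.}\qquad n-k\ge\frac{k^2+6k-1}6 .
\]
A dimension count alone does not give solutions. The next lemma shows that under this numerical condition solutions exist for \emph{every} pair $(f_2,f_3)$. The pairs with a solution form a closed set, so the idea is to find one solution that is stable under deformation of the pair.

\subsection*{The existence lemma}

\begin{lemma}\label{lem:fat}
Let $k\ge1$, $\dim V'=n$ and $\mu:=n-k\ge(k^2+6k-1)/6$. For every $(Q,C)\in S^2V'^*\oplus S^3V'^*$ there are subspaces $U_{k-1}\subset U_k\subset V'$, of dimensions $k-1$ and $k$, with $Q|_{U_k}=0$ and $C|_{U_k}\in\mathbb C\,t^3$, where $t\in U_k^*$ has kernel $U_{k-1}$.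
\end{lemma}

\begin{proof}
The set of all $(U_{k-1}\subset U_k,Q,C)$ as required is closed in $\mathrm{Fl}\times(S^2V'^*\oplus S^3V'^*)$, where $\mathrm{Fl}$ is a projective flag variety. So its image in $S^2V'^*\oplus S^3V'^*$ is Zariski closed, and it suffices that the image contains a nonempty Euclidean open set.

\emph{Reduction to a surjectivity.} Fix $V'=U\oplus U'$ with $\dim U=k$, coordinates $x_1,\dots,x_k$ on $U$ and $y_1,\dots,y_\mu$ on $U'$. For $\varphi=(\varphi_1,\dots,\varphi_\mu)\in\mathrm{Hom}(U,U')$, $\varphi_j\in U^*$, let $g_\varphi(u)=u+\varphi(u)$. Consider, for $\tau\in U^*$,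
\[
\Xi(\varphi,\tau,Q,C)=\big(g_\varphi^*Q,\ g_\varphi^*C-\tau^3\big)\in S^2U^*\oplus S^3U^* .
\]
A zero of $\Xi$ with $\tau\ne0$ gives the required flag $g_\varphi(\ker\tau)\subset g_\varphi(U)$ for $(Q,C)$. For any $q_j\in U^*$ and $c_j\in S^2U^*$ there is a zero at
\[
\varphi=0,\quad\tau=x_k,\quad Q_0=\sum_jy_jq_j(x),\quad C_0=x_k^3+\sum_jy_jc_j(x),
\]
where the partial differential of $\Xi$ in $(\varphi,\tau)$ is
\begin{equation}\label{eq:diff}
(\dot\varphi_1,\dots,\dot\varphi_\mu,\dot\tau)\mapsto\Big(\sum_j\dot\varphi_jq_j,\ \sum_j\dot\varphi_jc_j-3x_k^2\dot\tau\Big),\qquad\dot\varphi_j,\dot\tau\in U^* .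
\end{equation}
If \eqref{eq:diff} is surjective for some choice of the $(q_j,c_j)$, then by the implicit function theorem every $(Q,C)$ near $(Q_0,C_0)$ admits a zero with $\tau$ near $x_k$, and we are done.

\emph{When surjectivity fails.} It fails if and only if some $0\ne\xi=(\xi_2,\xi_3)\in(S^2U^*)^*\oplus(S^3U^*)^*$ kills the image, that is, $\xi_3(x_k^2U^*)=0$ and $(q_j,c_j)\in\ker M_\xi$ for all $j$, where
\[
M_\xi:U^*\oplus S^2U^*\to(U^*)^*=U,\qquad M_\xi(q,c)(\varphi)=\xi_2(\varphi q)+\xi_3(\varphi c).
\]
We count the bad choices according to the rank $\rho$ of $M_\xi$. We have $1\le\rho\le k$, as $M_\xi=0$ implies $\xi=0$. Let $\Sigma_\rho$ be the set of $\xi$ with $\mathrm{rk}\,M_\xi=\rho$ and $\xi_3(x_k^2U^*)=0$.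

\emph{Dimension of $\Sigma_\rho$.} Let $R\subset U$ be the image of $M_\xi$, of dimension $\rho$, and let
\[
N=\{\varphi\in U^*:\xi_2(\varphi U^*)=0,\ \xi_3(\varphi S^2U^*)=0\}
\]
be its annihilator, of dimension $k-\rho$. So $R^*=U^*/N$, and $\xi_2,\xi_3$ factor through $S^2R^*$ and $S^3R^*$. The condition on $\xi_3$ is that it kills $(x_k|_R)^2R^*\subset S^3R^*$. If $x_k|_R\ne0$, this subspace has dimension $\rho$, so it imposes $\rho$ conditions, and $R$ varies in $G(\rho,U)$, of dimension $\rho(k-\rho)$. If $x_k|_R=0$, there is no condition, but $R$ varies in $G(\rho,\ker x_k)$, of dimension $\rho(k-1-\rho)=\rho(k-\rho)-\rho$ (this case occurs only for $\rho<k$). In both cases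
\[
\dim\Sigma_\rho\le\rho(k-\rho)-\rho+\tfrac{\rho(\rho+1)}2+\tfrac{\rho(\rho+1)(\rho+2)}6=\rho(k-\rho)-\rho+\tfrac{\rho(\rho+1)(\rho+5)}6 .
\]

\emph{Conclusion.} For fixed $\xi\in\Sigma_\rho$ the condition $(q_j,c_j)\in\ker M_\xi$ for all $j\le\mu$ has codimension $\mu\rho$, and it depends only on $\xi$ up to scalars. So a general choice of the $(q_j,c_j)$ makes \eqref{eq:diff} surjective if $\dim\Sigma_\rho-1<\mu\rho$, that is, $\dim\Sigma_\rho\le\mu\rho$, for all $1\le\rho\le k$. Dividing the bound for $\dim\Sigma_\rho$ by $\rho$, we see that this holds if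
\[
\mu\ge k-\rho-1+\tfrac{(\rho+1)(\rho+5)}6=k-1+\tfrac{\rho^2+5}6\qquad(1\le\rho\le k).
\]
The right side increases with $\rho$, and for $\rho=k$ it equals $(k^2+6k-1)/6$.
\end{proof}

\subsection*{Application to $X$}

\begin{proposition}\label{prop:small}
If $k\ge1$ and $n\ge(k^2+12k-1)/6$, then $A_j(X)=\mathbb Q$ for all $0\le j\le k-1$.
\end{proposition}

\begin{proof}
\emph{A fat flag through every point.} Let $x\in X$, choose $V=\mathbb Cx\oplus V_0$, and write
\[
f(t_0x+u)=t_0^2\lambda(u)+t_0Q(u)+C(u),\qquad u\in V_0,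
\]
with $\lambda,Q,C$ of degrees $1,2,3$. Smoothness of $X$ at $x$ gives $\lambda\ne0$, so $V'=\ker\lambda$ has dimension $n$. Apply Lemma~\ref{lem:fat} to $Q|_{V'},C|_{V'}$; its hypothesis $n-k\ge(k^2+6k-1)/6$ is our assumption. With $V_k=\mathbb Cx\oplus U_{k-1}$, $V_{k+1}=\mathbb Cx\oplus U_k$, and $t$ extended by $t(x)=0$, we get
\begin{equation}\label{eq:flag}
x\in\mathbb P(V_k)\subset\mathbb P(V_{k+1}),\qquad f|_{V_{k+1}}\in\mathbb C\,t^3,\quad\ker t=V_k .
\end{equation}

\emph{Generators of $A_j(X)$.} Let $B$ be the closed set (with reduced structure) of all flags $(V_k\subset V_{k+1})$ in $V$ with $f|_{V_{k+1}}\in\mathbb C\,t^3$, $\ker t=V_k$. For such a flag $\mathbb P(V_k)\subset X$. Let $\mathfrak p:\mathcal P\to B$ be the $\mathbb P^{k-1}$-bundle with fiber $\mathbb P(V_k)$, and $\mathfrak q:\mathcal P\to X$ the natural map. By \eqref{eq:flag} $\mathfrak q$ is surjective, hence $\mathfrak q_*:A_j(\mathcal P)\to A_j(X)$ is surjective. By the projective bundle formula $A_j(\mathcal P)$ is generated by the classes $(\mathfrak q^*H)^\sigma\mathfrak p^*\beta$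 with $0\le\sigma\le k-1$ and $\beta\in A_{j-k+1+\sigma}(B)$. So $A_j(X)$ is generated by the classes $H^\sigma\cdot\mathfrak q_*\mathfrak p^*\beta$.

\emph{The generators are multiples of $H^{n-j}$.} Let $j_X:X\to\mathbb P$ be the inclusion. For every $z\in A_*(X)$ we have $3H\cdot z=j_X^*j_{X*}z$, and $A_*(\mathbb P)$ is spanned by powers of the hyperplane class, so
\begin{equation}\label{eq:HA}
H\cdot A_*(X)\subset\sum_a\mathbb Q\,H^a .
\end{equation}
This settles $\sigma\ge1$. Let $\sigma=0$ and $j\le k-1$. Then $\beta\in A_{j-k+1}(B)$ is $0$ unless $j=k-1$, and in this case we may take $\beta$ to be a point $(V_k\subset V_{k+1})$, so that the generator is $[\mathbb P(V_k)]$. If $\mathbb P(V_{k+1})\not\subset X$, then $X$ cuts $\mathbb P(V_{k+1})$ in the divisor $3\,\mathbb P(V_k)$, and $3[\mathbb P(V_k)]=j_X^*[\mathbb P(V_{k+1})]=H^{n-k+1}$. If $\mathbb P(V_{k+1})\subset X$, then $[\mathbb P(V_k)]=H\cdot[\mathbb P(V_{k+1})]\in\mathbb Q\,H^{n-k+1}$ by \eqref{eq:HA}.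
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge(\ell^2+16\ell+27)/6$. Then $n\ge5$, and $n-3\ge(\ell^2+16\ell+9)/6\ge\ell$. With $k=\ell+2$ we have $k^2+12k-1=\ell^2+16\ell+27$, so Proposition~\ref{prop:small} gives $A_j(X)=\mathbb Q$ for $0\le j\le\ell+1$. So Propositions~\ref{prop:inj} and~\ref{prop:surj} apply, and $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism. If $\phi\in A_\ell^{hom}(F)$, then $i_*\phi\in A_\ell^{hom}(G)=0$, hence $\phi=0$. \qed

\section{From $F$ back to $X$}\label{sec:converse}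

\subsection*{Proof of Theorem~\ref{thm:equiv}}

Surjectivity of $i_*$ is Proposition~\ref{prop:surj}. Propositions~\ref{prop:inj} and~\ref{prop:surj} give (iv)$\Rightarrow$(i), and (i)$\Rightarrow$(ii) is the last argument of Section~\ref{sec:proof}.

\medskip
\noindent\textbf{(ii)$\Rightarrow$(iii).} We show that a homologically trivial cycle on $X$ can be recovered from the cycle of lines meeting it. The claim is that for $z\in A_j^{hom}(X)$
\begin{equation}\label{eq:minus6}
q_*p^*\big(g^{n-2}\,p_*q^*z\big)=-6z .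
\end{equation}

By flat base change, $p^*p_*=\mathrm{pr}_{2*}\mathrm{pr}_1^*$ for the projections $\mathrm{pr}_1,\mathrm{pr}_2:D=P\times_FP\to P$, and $q\circ\mathrm{pr}_i=pr_i\circ b\circ\delta$. By the projection formula and \eqref{eq:D}, the left side of \eqref{eq:minus6} is $\gamma_*z$ with
\[
\gamma=b_*\big(g^{n-2}c_2(K)\big)\in A^n(X\times X).
\]
On $W$, \eqref{eq:E} and \eqref{eq:h} give $g=h_x+h_y-E$ and $c=gh_x-h_x^2=h_x(h_y-E)$. So $g^{n-2}c_2(K)$ is a homogeneous polynomial of degree $n$ in $h_x,h_y,E$. Its coefficient at $E^n$ is found by setting $h_x=h_y=0$ in this polynomial: then $g=-E$, $a=-2E$, $c=0$, so $c_2(K)=4E^2+2E^2=6E^2$, and the coefficient is $6(-1)^n$.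

For $i\ge1$ we have $E^i=\iota_*((-\zeta)^{i-1})$, so $b_*E^i=\Delta_*r_*((-\zeta)^{i-1})$. This is $0$ for $1\le i\le n-1$, and $b_*E^n=(-1)^{n-1}[\Delta_X]$. Since $h_x,h_y$ are pulled back by $b$, the projection formula shows that the monomials containing $E^i$ with $1\le i\le n-1$ do not contribute to $\gamma$, and
\[
\gamma=-6[\Delta_X]+\big(\text{polynomial in }pr_1^*H,\ pr_2^*H\big).
\]
The correspondence $H^a\times H^{n-a}$ sends $z$ to $\deg(zH^a)H^{n-a}$, which is $0$ because $z$ is homologically trivial. This proves \eqref{eq:minus6}.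

Now assume (ii), and let $0\le j\le\ell+1$ and $z\in A_j^{hom}(X)$. As $\dim P=2n-3$, the class $q^*z$ has dimension $n-3+j$. Since $\ell\le n-3$, the class $\phi=g^{\,n-3-\ell+j}\,p_*q^*z$ is defined; it has dimension $\ell$ and is homologically trivial, so $\phi=0$ by (ii). By \eqref{eq:minus6}, $-6z=q_*p^*(g^{\ell+1-j}\phi)=0$.

\medskip
\noindent\textbf{(iii)$\Rightarrow$(iv), and $n\ge3\ell+5$.} For $0\le j<n/2$ the Lefschetz hyperplane theorem gives $H_{2j}(X,\mathbb Q)=\mathbb Q$, spanned by the class of $H^{n-j}$, so $A_j^{hom}(X)=0$ means $A_j(X)=\mathbb Q$. It remains to see that (iii) can hold only if all $j\le\ell+1$ are in this range. Put $d=\min(\ell+1,\lceil n/2\rceil-1)$, so that $0\le d<n/2$. By (iii), $A_j(X)=\mathbb Q$ for all $0\le j\le d$, and Lemma~\ref{lem:diag} gives $H^{n-t,t}_{prim}(X)=0$ for $0\le t\le d$.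

By Griffiths, $H^{n-t,t}_{prim}(X)$ is isomorphic to the graded piece of degree $3(t+1)-(n+2)$ of the Jacobian ring of $f$, the quotient of the polynomial ring by the partial derivatives of $f$; this ring is nonzero exactly in degrees $0,\dots,n+2$. For $t_0=\lceil(n-1)/3\rceil=\lfloor(n+1)/3\rfloor$ the degree $3t_0-(n-1)$ lies in $\{0,1,2\}$, so $H^{n-t_0,t_0}_{prim}(X)\ne0$. Therefore $t_0>d$, and
\[
d+1\le t_0\le\frac{n+1}3 .
\]
If $d=\lceil n/2\rceil-1$, this gives $n/2\le(n+1)/3$, so $n\le2$, contrary to $n\ge3$. So $d=\ell+1$. This proves (iv), and $\ell+2\le(n+1)/3$, that is, $n\ge3\ell+5$. \qed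

\subsection*{Proof of Corollary~\ref{cor:sharp}}

For $\ell=0,1,2,3$ the numbers $(\ell^2+16\ell+27)/6$ are $9/2,\ 22/3,\ 21/2,\ 14$, and the numbers $3\ell+5$ are $5,8,11,14$. So for integers $n$ the conditions $n\ge(\ell^2+16\ell+27)/6$ and $n\ge3\ell+5$ agree. If $n\ge3\ell+5$, Theorem~\ref{thm:main} applies. If $\ell+3\le n<3\ell+5$, then (i) and (ii) both fail by Theorem~\ref{thm:equiv}. \qed

\begin{remark}
For $\ell\ge4$ we do not settle the range between the sufficient condition $n\ge(\ell^2+16\ell+27)/6$ and the necessary condition $n\ge3\ell+5$. For $\ell=4$ these are $n\ge18$ and $n\ge17$, so only $n=17$ is left. By Theorem~\ref{thm:equiv} the question in this range is exactly whether $A_j(X)=\mathbb Q$ for all $j\le\ell+1$.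
\end{remark}

\begin{thebibliography}{9}
\bibitem{F} Fulton, \emph{Intersection Theory}.
\bibitem{L} Robert Laterveer, \emph{Algebraic cycles on Fano varieties of some cubics}, arXiv:1706.05823 (2017).
\end{thebibliography}

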